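# Quadrics whose projective dimension exceeds $h(n-h+1)$

Throughout, $K$ is any field and $R=K[x_1,\dots,x_N]$ is a polynomial ring with the standard grading; $N$ is arbitrary. A *quadric* is a homogeneous polynomial of degree $2$.

## 1. The value $h(n-h+1)$, tested at $n=h$ and at $h=1$

Take $n$ quadrics generating an ideal $I$ of height $h$. How long can the minimal free resolution of $R/I$ be, if the number of variables is not limited? The first guess is
$$\mathrm{pd}_R(R/I)\le h(n-h+1). \tag{1}$$
There is good evidence for it. In *Strength conditions, small subalgebras, and Stillman bounds in degree $\leq 4$* (arXiv:1810.00413), Tigran Ananyan and Melvin Hochster ask whether (1) holds when $h\ge3$ and $n\ge5$. The quoted background is this: there are examples, due to McCullough, where $\mathrm{pd}_R(R/I)=h(n-h+1)$; when $h=2$ the projective dimension cannot be larger than $2(n-1)$, which is the value in (1); and when $n=4$, $h=3$ the largest possible value is $6=h(n-h+1)$.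

Recall the terms. The height of a prime is the maximal length of a chain of primes descending from it, and the height of an ideal $I$ is the minimum of the heights of the primes containing $I$. The projective dimension $\mathrm{pd}_R(M)$ is the length of a shortest free resolution. The depth of a finitely generated graded module is the maximal length of a regular sequence on it of homogeneous elements of positive degree. The graded Auslander–Buchsbaum formula says $\mathrm{pd}_R(M)+\operatorname{depth}M=N$ for $M\ne0$.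

**Test $n=h$.** In a polynomial ring, $n$ homogeneous elements of positive degree that generate an ideal of height $n$ form a regular sequence. The Koszul complex resolves $R/I$, so $\mathrm{pd}_R(R/I)=n=h=h(n-h+1)$. Equality holds in (1).

**Test $h=1$.** Let $I$ be minimally generated by $n\ge2$ quadrics and have height $1$. Then $I$ lies in a prime of height $1$, which is $(p)$ for an irreducible $p$ because $R$ is a UFD. A divisor of a form is a form, so $p$ has degree $1$ or $2$. Degree $2$ would make all generators scalar multiples of $p$, which is impossible. So $p$ is linear and $I=pJ$, where $J$ is generated by $n$ linearly independent linear forms. As modules $I\cong J(-1)$, and the Koszul complex gives $\mathrm{pd}\,J=n-1$. Hence $\mathrm{pd}_R(R/I)=n=1\cdot(n-1+1)$, equality again. For $n=1$ both sides are $1$.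

## 2. Depth zero, and a family that attains $h(n-h+1)$

Only one method for computing projective dimension is used in what follows.

**Lemma 1.** Let $R=K[X_1,\dots,X_N]$, let $I$ be a homogeneous ideal, and let $g\in R$ satisfy $g\notin I$ and $X_ig\in I$ for all $i$. Then $\operatorname{depth}R/I=0$ and $\mathrm{pd}_R(R/I)=N$.

*Proof.* Every form of positive degree kills the nonzero class of $g$ in $R/I$, so none is a nonzerodivisor and the depth is $0$. Apply Auslander–Buchsbaum. $\square$

So the game is to use *many variables*, with few quadrics, and still have an element $g\notin I$ killed by all of them.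

**Example ($h=2$, $n=3$).** Let $I=(x_1^2,\;x_2^2,\;x_1y_1+x_2y_2)$ in $K[x_1,x_2,y_1,y_2]$ and $g=x_1x_2$. Clearly $x_1g,x_2g\in I$. Next, $x_2(x_1y_1+x_2y_2)=gy_1+x_2^2y_2$, so $gy_1\in I$, and likewise $gy_2\in I$. Setting $y=0$ sends $I$ to $(x_1^2,x_2^2)$, which does not contain $x_1x_2$; so $g\notin I$. Since $\sqrt I=(x_1,x_2)$, the height is $2$. Thus $\mathrm{pd}=4=2\,(3-2+1)$.

**Example (any $h\ge 1$, $k\ge 0$).** Let
$$I=\Big(x_1^2,\dots,x_h^2,\ \sum_{i=1}^h x_iv_{i1},\ \dots,\ \sum_{i=1}^hx_iv_{ik}\Big),\qquad g=x_1x_2\cdots x_h .$$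
Here $\sqrt I=(x_1,\dots,x_h)$, so the height is $h$, and $n=h+k$. Each $x_i$ kills $g$ modulo $I$. Multiplying the $j$-th sum by $\prod_{l\ne i}x_l$ gives $gv_{ij}$ plus terms divisible by some $x_l^2$, so $gv_{ij}\in I$. Setting $v=0$ shows $g\notin I$. Hence $\mathrm{pd}_R(R/I)$ is the number of variables, $h+hk=h(n-h+1)$. So the guess (1), if true, is sharp for all $h\le n$.

After these tests (1) looks convincing. Nevertheless it is false over every field: in Section 4 we build $10$ quadrics of height $9$ in $19$ variables with $\mathrm{pd}=19>18$. Sections 6 and 7 give families that fail much more badly. These notes do not decide which individual pairs $(h,n)$ with $3\le h\le8$ satisfy (1).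

## 3. Dual systems, and why nilpotent coefficients never beat the guess

The last example has a pattern that is worth isolating: each new generator $\sum\xi_iv_i$ brings in fresh variables $v_i$, and they kill $g$ because there are elements "dual" to the coefficients $\xi_i$.

**Lemma 2.** Let $S$ be a polynomial ring over $K$ in $N_0$ variables, $I_0\subset S$ a homogeneous ideal, $\xi_1,\dots,\xi_m$ linear forms, and $g,U_1,\dots,U_m\in S$ such that

1. $g\notin I_0$;
2. $Xg\in I_0$ for every variable $X$ of $S$;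
3. $U_i\xi_k\equiv\delta_{ik}\,g \pmod{I_0}$ for all $i,k$.

Let $r\ge1$, let $R=S[v_{ij}:1\le i\le m,\ 1\le j\le r]$, put $\ell_j=\sum_{i=1}^m\xi_iv_{ij}$, and let $I=I_0R+(\ell_1,\dots,\ell_r)$. Then $\mathrm{pd}_R(R/I)=N_0+mr$, the number of variables of $R$.

*Proof.* Variables of $S$ multiply $g$ into $I$ by condition 2. By condition 3, modulo $I$,
$$0\equiv U_i\ell_j=\sum_kU_i\xi_k\,v_{kj}\equiv g\,v_{ij}.$$
Setting all $v_{ij}=0$ is a ring map $R\to S$ that sends $I$ onto $I_0$ and fixes $g$; since $g\notin I_0$, we get $g\notin I$. Apply Lemma 1. $\square$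

Call $(g;U_i)$ a *dual system* for $\xi_1,\dots,\xi_m$ modulo $I_0$. In the last example, $S=K[x_1,\dots,x_h]$, $I_0=(x_i^2)$, $\xi_i=x_i$, $g=\prod x_i$ and $U_i=\prod_{l\ne i}x_l$.

Note that if a dual system exists, the $\xi_i$ are linearly independent: if $\sum c_i\xi_i=0$, multiply by $U_k$ to get $c_kg\in I_0$, so $c_k=0$.

**The sensible first attempt, and its limit.** It is natural to look for a cleverer $I_0$ with many *nilpotent* linear forms $\xi_i$, that is, $\xi_i\in\sqrt{I_0}$. Say $I_0$ has $n_0$ quadric generators and height $h_0$. The $m$ independent linear forms $\xi_i$ generate a prime of height $m$ inside $\sqrt{I_0}$, so $m\le h_0$. Moreover $I\subset\sqrt{I_0}R$, so $I$ still has height $h_0$, while it has $n_0+r$ generators. The number of variables rises by $mr\le h_0r$; the right side of (1) rises by exactly $h_0r$. So if $N_0\le h_0(n_0-h_0+1)$ at the start, the number of variables never overtakes the guess.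

The bookkeeping shows what to change. If a new generator $\ell$ raises *both* $n$ and $h$ by one, then $h(n-h+1)$ rises only by $n-h+1$, which may be as small as $2$, while $\ell$ can still add many variables. But for $\ell$ to raise the height, some coefficients must be non-nilpotent modulo $I_0$. They must still be killed by $g$; being a zerodivisor without being nilpotent is perfectly possible.

**The next attempt, and where it breaks.** In the example $I_0=(x_1^2,x_2^2,x_1y_1+x_2y_2)$, $g=x_1x_2$, the forms $y_1,y_2$ are not nilpotent modulo $I_0$, and $y_ig\in I_0$. Is there a dual system for $y_1,y_2$ with this $g$? No: $U_1y_1\equiv g$ would give, after setting $y=0$, that $x_1x_2\in(x_1^2,x_2^2)$, which is false. In general condition 3 forces $g\in I_0+(\xi_1)\cap\dots$, more precisely $g\in I_0+(\xi_i)$ for every $i$. So $g$ must be a multiple of $y_1$, and also of $y_2$, modulo $I_0$. Then $g$ vanishes at $y=0$, and we can no longer prove $g\notin I_0$ by setting $y=0$.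

## 4. Ten quadrics of height nine in nineteen variables

Keep $f=x_1y_1+x_2y_2$, but over a richer artinian ring $E$ with further variables $z_1,z_2$. We want $u_1,u_2\in E$ such that in $E[y_1,y_2]/(f)$
$$u_1y_2=0,\qquad u_2y_1=0,\qquad u_1y_1=u_2y_2=:s\neq0. \tag{2}$$
Then $y$ kills $s$ for free: $sy_1=u_2y_2y_1=0$ and $sy_2=u_1y_1y_2=0$. How can (2) come from multiples of $f$? Look at
$$x_1^2f=x_1^3y_1+x_1^2x_2y_2,\qquad x_2^2f=x_1x_2^2y_1+x_2^3y_2,\qquad x_1x_2f=x_1^2x_2y_1+x_1x_2^2y_2 .$$
If $x_1^3=x_2^3=0$ in $E$, then (2), apart from $s\ne0$, holds with $u_1=x_1^2x_2$ and $u_2=-x_1x_2^2$. To see that $s\ne0$, replace $y=0$ by the substitution $y_i\mapsto z_i$. It sends $f$ to $x_1z_1+x_2z_2$, so we put *that* quadric into the ideal; then $s\mapsto x_1^2x_2z_1$, which must survive in $E$. Everything must be achieved with quadrics, and $z_1^2-x_1^2$, $z_2^2-x_2^2$, $z_1z_2$, $x_1z_1+x_2z_2$ do it.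

**Theorem A.** Let $K$ be any field and
$$R=K[x_1,x_2,z_1,z_2,t_1,t_2,t_3,y_1,y_2,\;w_{ij}\ (1\le i\le 5,\ j=1,2)],$$
which has $19$ variables. Let $I$ be generated by the $10$ quadrics
$$z_1^2-x_1^2,\quad z_2^2-x_2^2,\quad z_1z_2,\quad x_1z_1+x_2z_2,\quad t_1^2,\quad t_2^2,\quad t_3^2,\quad f=x_1y_1+x_2y_2,$$
$$\ell_j=y_1w_{1j}+y_2w_{2j}+t_1w_{3j}+t_2w_{4j}+t_3w_{5j}\qquad(j=1,2).$$
Then $\operatorname{ht}I=9$, $n=10$ and $\mathrm{pd}_R(R/I)=19>18=9\cdot(10-9+1)$.

We apply Lemma 2 with $S=K[x,z,t,y]$, with $I_0$ generated by the first eight quadrics, and with $\xi=(y_1,y_2,t_1,t_2,t_3)$. Put $\tau=t_1t_2t_3$, $\tau_k=\tau/t_k$, and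
$$g=x_1^2x_2y_1\tau,\qquad U_1=x_1^2x_2\tau,\quad U_2=-x_1x_2^2\tau,\quad U_{2+k}=x_1^2x_2y_1\tau_k\ \ (k=1,2,3).$$
In Steps 1–3, $\equiv$ means modulo $I_0$.

**Step 1 (cubic and quartic relations).** This step collects the monomials that vanish.
$$x_1^3\equiv x_1z_1^2=z_1(x_1z_1+x_2z_2)-x_2z_1z_2\equiv0,\qquad x_2^3\equiv x_2z_2^2=z_2(x_1z_1+x_2z_2)-x_1z_1z_2\equiv0,$$
and $x_1^2x_2^2\equiv z_1^2z_2^2\equiv0$. Multiplying $f$ by $x_1^2$, by $x_2^2$ and by $x_1x_2$ now gives
$$x_1^2x_2y_2\equiv0,\qquad x_1x_2^2y_1\equiv0,\qquad x_1^2x_2y_1\equiv-x_1x_2^2y_2. \tag{3}$$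
In particular $g\equiv-x_1x_2^2y_2\tau$. Finally, by (3),
$$x_1^2x_2y_1y_2\equiv0,\qquad x_1^2x_2y_1^2\equiv-x_1x_2^2y_2y_1\equiv0. \tag{4}$$

**Step 2 (every variable of $S$ kills $g$).** This is condition 2.
For $x$: $x_1g$ contains $x_1^3$ and $x_2g$ contains $x_1^2x_2^2$, both $\equiv0$. For $t$: $t_kg$ contains $t_k^2$. For $y$: $y_1g\equiv y_2g\equiv0$ by (4). For $z$ we use the two forms of $g$:
$$z_1g\equiv-z_1x_1x_2^2y_2\tau\equiv-z_1z_2^2x_1y_2\tau\equiv0,\qquad z_2g=z_2x_1^2x_2y_1\tau\equiv z_2z_1^2x_2y_1\tau\equiv0 .$$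

**Step 3 (the dual system).** This is condition 3.
By definition $U_1y_1=g$, and $U_1y_2\equiv0$ by (3). Also $U_2y_1\equiv0$ and $U_2y_2=-x_1x_2^2y_2\tau\equiv g$. Both $U_1t_k$ and $U_2t_k$ contain $t_k^2$, so they are $\equiv 0$. For $U_{2+k}$: its products with $y_1,y_2$ vanish by (4), its product with $t_k$ is $g$, and its product with $t_l$, $l\ne k$, contains $t_l^2$.

**Step 4 ($g\notin I_0$).** This is condition 1, by the substitution $y_i\mapsto z_i$ and an explicit functional.
Let $\varphi:S\to K[x,z,t]$ send $y_i\mapsto z_i$ and fix the other variables. It maps $I_0$ into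
$$I_{00}=(z_1^2-x_1^2,\;z_2^2-x_2^2,\;z_1z_2,\;x_1z_1+x_2z_2,\;t_1^2,t_2^2,t_3^2),$$
and $\varphi(g)=x_1^2x_2z_1\tau$. Define a linear functional $\Lambda$ on $K[x,z,t]$ by
$$\Lambda(x_1^2x_2z_1\tau)=\Lambda(x_2z_1^3\tau)=1,\qquad\Lambda(x_1x_2^2z_2\tau)=\Lambda(x_1z_2^3\tau)=-1,$$
and $\Lambda=0$ on all other monomials. We check that $\Lambda$ kills each generator of $I_{00}$ times each monomial $\mu$.

- No listed monomial is divisible by $t_k^2$ or by $z_1z_2$.
- $(z_1^2-x_1^2)\mu$: among the listed monomials, $z_1^2$ divides only $x_2z_1^3\tau$ and $x_1^2$ divides only $x_1^2x_2z_1\tau$. Both give $\mu=x_2z_1\tau$, and the value is $1-1=0$.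
- $(z_2^2-x_2^2)\mu$: likewise only $\mu=x_1z_2\tau$ matters, with value $-1-(-1)=0$.
- $(x_1z_1+x_2z_2)\mu$: $x_1z_1$ divides only $x_1^2x_2z_1\tau$ and $x_2z_2$ divides only $x_1x_2^2z_2\tau$. Both give $\mu=x_1x_2\tau$, and the value is $1+(-1)=0$.

So $\Lambda(I_{00})=0$, while $\Lambda(\varphi(g))=1$. Hence $g\notin I_0$, and Lemma 2 gives $\mathrm{pd}_R(R/I)=9+5\cdot2=19$.

**Step 5 (the height).** We show $\operatorname{ht}I=9$ by computing the radical.
By Step 1, $x_1,x_2\in\sqrt I$. Hence $z_1,z_2\in\sqrt I$, because $z_i^2-x_i^2\in I$; and $t_k\in\sqrt I$. Put $\ell_j'=y_1w_{1j}+y_2w_{2j}$. Since $\ell_j-\ell_j'\in(t)$ and all other generators lie in $(x,z,t)$, we get $\sqrt I=\sqrt{(x,z,t)+(\ell_1',\ell_2')}$. Each $\ell'_j$ has degree $1$ in $w_{1j}$ with coprime coefficients $y_1$ and $y_2w_{2j}$, so it is irreducible; $\ell_1',\ell_2'$ are non-associate, as they involve different variables. So $(\ell_1')$ is prime and $\ell_2'\notin(\ell_1')$, and $(\ell_1',\ell_2')$ has height $2$ in $K[y,w]$.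 The quotient by $(x,z,t)+(\ell_1',\ell_2')$ is $K[y,w]/(\ell_1',\ell_2')$, of dimension $12-2=10$, so $\operatorname{ht}I=19-10=9$. $\blacksquare$

This settles the problem: (1) is false, over every field.

**Why three $t$'s.** With $p$ variables $t_k$ instead of $3$, each extra $t_k$ raises $n$ and $h$ by one. It adds three variables ($t_k$ and its two partners $w$), while $h(n-h+1)=2h$ rises by $2$. The same argument gives $\mathrm{pd}=10+3p$ against $2h=12+2p$: the pairs are $10,12$; then $13,14$; then $16,16$; and at $p=3$ we reach $19,18$.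

## 5. Perfect pairings in artinian complete intersections

In Section 4 three multiples of $f$ gave (2). With $f=\sum_{i\le a}x_iy_i$ for larger $a$ we shall not find multipliers by hand; a perfect pairing supplies them.

**Recalled facts.** Let $E=K[X_1,\dots,X_\sigma]/(q_1,\dots,q_\sigma)$ with the $q_i$ quadrics, and suppose every variable is nilpotent in $E$. Then $(q_1,\dots,q_\sigma)$ has height $\sigma$, the $q_i$ form a regular sequence, and the Hilbert series of $E$ is $(1+T)^\sigma$. In particular $E_\sigma=Ke$ is one-dimensional, $E_i=0$ for $i>\sigma$, and the variables are a basis of $E_1$. An artinian complete intersection is Gorenstein: its socle, the set of elements killed by all variables, is one-dimensional. So the socle is $Ke$.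

Consequently the multiplication pairings $E_i\times E_{\sigma-i}\to Ke$ are perfect. Indeed, if $0\ne\alpha\in E_i$ and $i<\sigma$, then $\alpha$ is not in the socle, so some variable times $\alpha$ is nonzero; repeating this, some monomial of degree $\sigma-i$ times $\alpha$ is nonzero in $E_\sigma$.

In particular $E_{\sigma-1}$ has a basis $\{u_v\}$, indexed by the variables $v$ and dual to them: $u_vv'=\delta_{vv'}e$.

**Example.** For $E=K[x,z]/(x^2,z^2)$ we have $\sigma=2$, $e=xz$, $u_x=z$, $u_z=x$. For the ring $E=K[x_1,x_2,z_1,z_2]/(z_1^2-x_1^2,\,z_2^2-x_2^2,\,z_1z_2,\,x_1z_1+x_2z_2)$ of Section 4, $\sigma=4$, and with $e=x_1^2x_2z_1$ (nonzero, by the argument of Step 4 with $\tau$ omitted) we get $u_{z_1}=x_1^2x_2$ and $u_{z_2}=-x_1x_2^2$. Indeed $x_1^3=x_2^3=x_1^2x_2^2=0$, so both are killed by $x_1,x_2$; $x_1^2x_2z_2=z_1^2z_2x_2=0$ and $x_1x_2^2z_1=z_2^2z_1x_1=0$; and $-x_1x_2^2z_2=x_1x_2\cdot x_1z_1=e$. So $u_1,u_2$ in Section 4 were the elements dual to $z_1,z_2$.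

**Lemma 3 (realizing functionals).** Let $Q\subset K[x_1,\dots,x_a,z_1,\dots,z_b]_2$ be spanned by $a+b$ quadrics such that all variables are nilpotent in $E=K[x,z]/(Q)$. Put $\sigma=a+b\ge2$, and let $e,u_v$ be as above. Let $(x)_2$ be the degree-$2$ part of the ideal $(x_1,\dots,x_a)$ of $K[x,z]$, and let $\pi:(x)_2\to K$ be linear with $\pi=0$ on $Q\cap(x)_2$. Then there is $P\in E_{\sigma-2}$ with
$$Px_l=\sum_v\pi(x_lv)\,u_v\quad\text{for }1\le l\le a,$$
the sum over all variables $v\in\{x_i,z_j\}$.

*Proof.* The image of $(x)_2$ in $E_2=K[x,z]_2/Q$ is $(x)_2/(Q\cap(x)_2)$, so $\pi$ induces a functional there. Extend it to $E_2$. By the perfect pairing $E_{\sigma-2}\times E_2\to Ke$ there is $P\in E_{\sigma-2}$ with $Pm=\pi(m)e$ for all $m\in(x)_2$. Then $Px_l\in E_{\sigma-1}$ satisfies $(Px_l)v=\pi(x_lv)e$ for every variable $v$, which determines it in the dual basis as stated. $\square$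

For example, in $K[x,z]/(x^2,z^2)$ the functional $\pi(x^2)=0$, $\pi(xz)=1$ is realized by $P=1$: indeed $Px=x=u_z$.

**Lemma 4 (heights under linear sections).** Let $J$ be a proper homogeneous ideal of a polynomial ring $R$ in $N$ variables, and let $\bar J$ be its image in the polynomial ring $\bar R$ obtained by setting $c$ of the variables to $0$. Then $\operatorname{ht}J\ge\operatorname{ht}\bar J$.

*Proof.* Let $L$ be generated by the $c$ variables. Since $R/(J+L)=\bar R/\bar J$, comparing dimensions gives $\operatorname{ht}(J+L)=\operatorname{ht}\bar J+c$. Choose a minimal prime $\mathfrak q$ of $J$ with $\operatorname{ht}\mathfrak q=\operatorname{ht}J$; it is homogeneous, so $\mathfrak q+L$ is proper. Let $\mathfrak p$ be a minimal prime of $\mathfrak q+L$. By Krull's height theorem in $R/\mathfrak q$, $\operatorname{ht}(\mathfrak p/\mathfrak q)\le c$, and in a polynomial ring $\operatorname{ht}\mathfrak p=\operatorname{ht}\mathfrak q+\operatorname{ht}(\mathfrak p/\mathfrak q)$. So $\operatorname{ht}\bar J+c=\operatorname{ht}(J+L)\le\operatorname{ht}\mathfrak p\le\operatorname{ht}J+c$.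 $\square$

We shall apply it with $\bar J=(a_1b_1,\dots,a_\mu b_\mu)$, where the $a_i,b_i$ are $2\mu$ different variables. Its minimal primes are generated by one variable from each pair, so it has height $\mu$.

## 6. One bilinear form $\sum x_iy_i$: failure for every $h\ge9$

**Theorem B.** Let $K$ be any field. For integers $a\ge2$, $p\ge0$, $r\ge1$ let $R$ have variables $x_i,z_i,y_i$ $(1\le i\le a)$, $t_k$ $(1\le k\le p)$, $v_{ij}$ $(1\le i\le a+p,\ 1\le j\le r)$. Let $I$ be generated by

* the $2a$ quadrics $z_1^2-x_1^2$, $z_2^2-x_2^2$, $z_1z_2$, $q_0=\sum_{i=1}^ax_iz_i$, and $z_i^2$, $z_1z_i-x_i^2$ for $3\le i\le a$;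
* $t_k^2$ $(1\le k\le p)$, and $f=\sum_{i=1}^ax_iy_i$;
* $\ell_j=\sum_{i\le a}y_iv_{ij}+\sum_{k\le p}t_kv_{a+k,j}$ $(1\le j\le r)$.

Then $n=2a+p+1+r$, $\ \operatorname{ht}I=2a+p+\min(a,r)$, and $\mathrm{pd}_R(R/I)=3a+p+(a+p)r$, the number of variables.

Consequences, for every field:

1. If $r=a-1+k$ with $k\ge1$, then $h=3a+p$, $n=h+k$, and
$$\mathrm{pd}_R(R/I)-h(n-h+1)=(h-2a)(a-1)-2ak. \tag{5}$$
So the bound (1) fails for $(h,h+k)$ whenever some integer $a$ with $2\le a\le h/3$ satisfies $2ak<(h-2a)(a-1)$. With $a=2$: it fails for all $h\ge9$ and $1\le n-h<(h-4)/4$; in particular for every $h\ge9$ with $n=h+1$.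
2. With $p=r=a$: $h=4a$, $n=h+1$, $\mathrm{pd}_R(R/I)=\frac{h^2}8+h$, while $h(n-h+1)=2h$.

Theorem A is the case $a=2$, $p=3$, $r=2$.

We use Lemma 2 with $S=K[x,z,y,t]$ (so $N_0=3a+p$), $I_0$ generated by all the generators except the $\ell_j$, and $\xi=(y_1,\dots,y_a,t_1,\dots,t_p)$.

**Step 1 (the artinian ring $E$).** We check that Lemma 3 applies, and find which functionals are allowed.
Let $Q$ be the span of the first $2a$ quadrics and $E=K[x,z]/(Q)$. In $\sqrt{(Q)}$ we have $z_i$ for $i\ge3$; then $x_i$ for $i\ge3$, from $z_1z_i-x_i^2$. Then $x_1z_1+x_2z_2=q_0-\sum_{i\ge3}x_iz_i\in\sqrt{(Q)}$, and the computation of Step 1 in Section 4, now modulo $\sqrt{(Q)}$, gives $x_1^3,x_2^3\in\sqrt{(Q)}$. So $x_1,x_2$, and hence $z_1,z_2$, lie in $\sqrt{(Q)}$. All $2a$ variables are nilpotent, so the facts of Section 5 hold with $\sigma=2a$. Write $u_i=u_{z_i}$.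

Modulo $(x_1,\dots,x_a)$ the generators of $Q$ other than $q_0$ become $z_i^2$ $(1\le i\le a)$ and $z_1z_i$ $(2\le i\le a)$. These are $2a-1$ distinct monomials, hence linearly independent, while $q_0$ becomes $0$. Therefore
$$Q\cap(x)_2=Kq_0 ,$$
and Lemma 3 realizes every $\pi$ on $(x)_2$ with $\pi(q_0)=0$.

**Step 2 (relations in $E[y]/(f)$).** We produce the analogue of (2).
Take $i\ne k$, $\pi(x_iz_k)=1$, and $\pi=0$ on all other monomials. The monomial $x_iz_k$ does not occur in $q_0$, so $\pi(q_0)=0$. The resulting $P$ has $Px_i=u_k$ and $Px_l=0$ for $l\ne i$, so $Pf=u_ky_i$.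
Take next $\pi(x_iz_i)=1$, $\pi(x_kz_k)=-1$ with $i\ne k$, and $\pi=0$ on all other monomials. Again $\pi(q_0)=1-1=0$. Now $Px_i=u_i$, $Px_k=-u_k$ and $Px_l=0$ otherwise, so $Pf=u_iy_i-u_ky_k$. Hence in $E[y]/(f)$
$$u_ky_i=0\quad(i\ne k),\qquad u_iy_i=u_ky_k=:s\quad\text{for all }i,k. \tag{6}$$

The condition $q_0\in Q$ cannot be dropped here. If $Q\cap(x)_2$ were $0$, we could realize $\pi(x_iz_i)=1$ with $\pi=0$ elsewhere, and get $Pf=u_iy_i$; then $s$ would be $0$. The presence of $q_0$ forbids exactly this functional.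

**Step 3 ($x,z,y$ kill $s$).** This prepares condition 2.
Given $k$, choose $i\ne k$ (possible as $a\ge2$); then $sy_k=u_iy_iy_k=(u_iy_k)y_i=0$ by (6). Given a variable $v\in\{x_l,z_l\}$, choose $i$ with $z_i\ne v$; then $u_iv=0$ in $E$, so $sv=(u_iv)y_i=0$.

**Step 4 (the dual system).** We verify the hypotheses of Lemma 2.
Let $\tau=t_1\cdots t_p$ ($\tau=1$ if $p=0$). We work in $S/I_0=E[y,t]/(f,t_1^2,\dots,t_p^2)$; let $g\in S$ be a lift of $s\tau$, let $U_i$ be a lift of $u_i\tau$ for $i\le a$, and let $U_{a+k}$ be a lift of $s\,\tau/t_k$ for $k\le p$.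

Condition 2: $x,z,y$ kill $s\tau$ by Step 3, and $t_k\tau=0$.

Condition 3: $u_i\tau\cdot y_l=\delta_{il}s\tau$ by (6), and $u_i\tau\cdot t_k=0$. Next, $s(\tau/t_k)y_l=0$ by Step 3; $s(\tau/t_k)t_k=s\tau$; and $s(\tau/t_k)t_l=0$ for $l\ne k$, because $t_l^2=0$.

Condition 1: the homomorphism $S\to E\otimes_KK[t]/(t_1^2,\dots,t_p^2)$ with $y_i\mapsto z_i$, and the other variables mapped to themselves, kills $I_0$, since $f\mapsto q_0=0$ in $E$. It sends $g\mapsto u_1z_1\tau=e\tau\ne0$. So $g\notin I_0$.

Lemma 2 gives $\mathrm{pd}_R(R/I)=3a+p+(a+p)r$.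

**Step 5 (the height).** We compute it from the radical.
As before, $x,z,t\in\sqrt I$, so $\sqrt I=\sqrt{(x,z,t)+(\ell'_1,\dots,\ell_r')}$ with $\ell_j'=\sum_{i\le a}y_iv_{ij}$. There are $2a+p$ variables $x,z,t$, and they do not occur in the $\ell_j'$, so $\operatorname{ht}I=2a+p+\operatorname{ht}(\ell')$. Put $\mu=\min(a,r)$. Since $(\ell')\subset(y_1,\dots,y_a)$ and $(\ell')$ has $r$ generators, $\operatorname{ht}(\ell')\le\mu$. Now set all $v_{ij}$ with $i\neq j$ to zero. For $j\le\mu$, $\ell_j'$ becomes $y_jv_{jj}$; if $r>a$, the $\ell'_j$ with $j>a$ become $0$. The resulting ideal $(y_1v_{11},\dots,y_\mu v_{\mu\mu})$ has height $\mu$, so $\operatorname{ht}(\ell')\ge\mu$ by Lemma 4.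

**Step 6 (the consequences).** Here we only count.
The number of generators is $n=2a+p+1+r$. If $r=a-1+k$ with $k\ge1$, then $r\ge a$, so $h=3a+p$ and $n=3a+p+k=h+k$. Since $a+p=h-2a$, $\mathrm{pd}=h+(h-2a)(a-1+k)$, and
$$\mathrm{pd}-h(k+1)=(h-2a)(a-1)+(h-2a)k-hk=(h-2a)(a-1)-2ak ,$$
which is (5). Given $h$, the choice $p=h-3a\ge0$ is possible exactly when $a\le h/3$. For $a=2$ the right side is $h-4-4k$, positive exactly when $k<(h-4)/4$; some $k\ge1$ qualifies exactly when $h\ge9$, and then $a=2\le h/3$. If $p=r=a$, then $h=2a+a+a=4a$, $n=4a+1=h+1$, $\mathrm{pd}=4a+2a^2=h+h^2/8$, and $h(n-h+1)=2h$. $\blacksquare$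

So already for $n=h+1$ the projective dimension can be quadratic in $h$. The bookkeeping of Section 3 is visible: of the $r$ forms $\ell_j$, $\min(a,r)$ raise the height.

## 7. A matrix of variables: growth like $n^3$

In Theorem B each $\ell_j$ has only $a+p\le n$ coefficients. To do better by an order of magnitude, we want about $n^2$ coefficients $\xi$ in each $\ell$ while $I_0$ has at most about $n$ generators. So take an $a\times(a-1)$ matrix of variables $y_{ij}$, with one bilinear form $f_j=\sum_ix_iy_{ij}$ per column. The element $s$ will be a determinant-like product with one entry from each column. This time $E$ is chosen with $Q\cap(x)_2=0$: it kills $u_iy_{ij}$, as in the remark after (6), and what remains is an alternating product.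

**Theorem C.** Let $K$ be any field, and let $a\ge3$, $b\ge2$ with $a\le\binom b2$, and $1\le r\le(a-1)(a-2)$. There is an ideal $I$ generated by $n=3a+b-2+r$ quadrics, of height $h=n-a+1$, in $N=a+b+a(a-1)(r+1)$ variables, with $\mathrm{pd}_R(R/I)=N$.

Consequently, if $\beta_K(n)\in\mathbb N\cup\{\infty\}$ is the supremum of $\mathrm{pd}_R(R/I)$ over ideals generated by $n$ quadrics over $K$, then
$$\liminf_n\beta_K(n)/n^3\ge\tfrac4{243}.$$
Since $h(n-h+1)\le(n+1)^2/4$, no bound of the form $C\,h(n-h+1)$ with $C$ constant, and no bound quadratic in $n$, can hold.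

**Step 1 (the ring $E$ and the ideal).** We set up the data.
Choose distinct pairs $\{\alpha_i<\beta_i\}\subset\{1,\dots,b\}$, $1\le i\le a$, and let
$$E=K[x_1,\dots,x_a,z_1,\dots,z_b]\big/\big(z_j^2\ (j\le b),\ x_i^2-z_{\alpha_i}z_{\beta_i}\ (i\le a)\big).$$
The $z_j$ are nilpotent, and $x_i^4=z_{\alpha_i}^2z_{\beta_i}^2=0$. So Section 5 applies with $\sigma=a+b$; let $E_\sigma=Ke$, and let $\lambda:E\to K$ be the functional with $\lambda(e)=1$ that vanishes on $E_i$ for $i<\sigma$. Let $u_i=u_{x_i}$, so $u_ix_k=\delta_{ik}e$ and $u_iz_j=0$. (In Section 6, $u_i$ was dual to $z_i$; here it is dual to $x_i$.) Modulo $(x)$ the $a+b$ quadrics become $z_j^2$ and $-z_{\alpha_i}z_{\beta_i}$, which are independent because the pairs are distinct. So $Q\cap(x)_2=0$, and Lemma 3 realizes *every* functional on $(x)_2$.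

Add variables $y_{ij}$ $(1\le i\le a,\ 1\le j\le a-1)$ and $v_{ijl}$ $(1\le l\le r)$. Let $I$ be generated by the $a+b$ quadrics above together with
$$f_j=\sum_{i=1}^ax_iy_{ij},\quad g_j=y_{1j}y_{2j}\quad(1\le j\le a-1),\qquad\ell_l=\sum_{i,j}y_{ij}v_{ijl}\quad(1\le l\le r).$$
There are $a+b+2(a-1)+r=3a+b-2+r=n$ generators and $a+b+a(a-1)+a(a-1)r=N$ variables. Let $S=K[x,z,y]$, let $I_0$ be generated by everything but the $\ell_l$, and put $A=S/I_0=E[y]/(f_j,g_j)$. We shall use Lemma 2 with all the $y_{ij}$ as the coefficients $\xi$.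

**Step 2 (an exchange rule in $A$).** We extract linear relations from the $f_j$.
Let $\pi$ be $1$ on $x_i^2$ and $0$ on other monomials. Then $Px_i=u_i$ and $Px_l=0$ for $l\ne i$. For $i\ne k$, let $\pi$ be $1$ on $x_ix_k$ and $0$ on other monomials. Then $Px_i=u_k$, $Px_k=u_i$ and $Px_l=0$ otherwise. Multiplying $f_j$ by these $P$ gives
$$u_iy_{ij}=0,\qquad u_ky_{ij}=-u_iy_{kj}\quad(i\ne k). \tag{7}$$

**Step 3 (alternating products).** We show that products of one $u$ and several $y$'s alternate in the row indices.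
For $c=(c_0,\dots,c_d)$ with entries in $\{1,\dots,a\}$ and $\mathbf j=(j_1,\dots,j_d)$ put
$$T(c;\mathbf j)=u_{c_0}y_{c_1j_1}\cdots y_{c_dj_d}\in A .$$
By (7), swapping $c_0$ and $c_t$ (with $\mathbf j$ fixed) changes the sign of $T$, and $T=0$ if $c_0=c_t$ for some $t\ge1$. The transpositions $(0\,t)$ generate the symmetric group on $\{0,\dots,d\}$, so any permutation of $c$ multiplies $T$ by its sign. If two entries of $c$ coincide, move one of them to position $0$; so $T=0$, in every characteristic.

**Step 4 (the element $s$ and its dual system).** We now take $d=a-1$ and establish condition 3.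
Here $c$ has $a$ entries, so there are three facts:

* *Repeated row.* $T=0$ unless $c$ is a permutation of $\{1,\dots,a\}$.
* *Repeated column.* If $c$ is a permutation and $j_s=j_t=j$ with $s\ne t$, permute $c$, up to sign, so that $c_s=1$ and $c_t=2$. Then $T$ is a multiple of $y_{1j}y_{2j}=g_j$, so $T=0$. (This is the purpose of the $g_j$.)
* *Otherwise.* If $c$ is a permutation of $\{1,\dots,a\}$ and $\mathbf j$ of $\{1,\dots,a-1\}$, reorder the factors so that $\mathbf j=(1,\dots,a-1)$, and then permute $c$. This gives $T=\pm s$, where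
$$s:=u_a\,y_{11}y_{22}\cdots y_{a-1,a-1}.$$

For each $(i,j)$ choose rows $c_0$ and $c_{j'}$ ($j'\in\{1,\dots,a-1\}$, $j'\ne j$) that together run once through $\{1,\dots,a\}\setminus\{i\}$, and put $U_{ij}=\pm u_{c_0}\prod_{j'\ne j}y_{c_{j'}j'}$, with the sign chosen so that $U_{ij}y_{ij}=s$. Now consider $U_{ij}y_{km}$. If $k\ne i$, row $k$ is repeated and the product is $0$. If $k=i$ and $m\ne j$, column $m$ is repeated and the product is $0$. Thus
$$U_{ij}\,y_{km}=\delta_{ik}\delta_{jm}\,s\quad\text{in }A. \tag{8}$$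

*The case $a=3$, in part.* Here $s=u_3y_{11}y_{22}$ and $U_{11}=u_3y_{22}$. Then $U_{11}y_{12}=u_3y_{22}y_{12}=u_3g_2=0$; and $U_{11}y_{21}=u_3y_{22}y_{21}=-u_2y_{32}y_{21}=0$, since $u_2y_{21}=0$. Next, $u_1y_{31}=-u_3y_{11}$, so $U_{31}=-u_1y_{22}$. And $U_{31}y_{32}=-u_1y_{22}y_{32}=u_3y_{22}y_{12}=0$ by (7) and $g_2=0$.

**Step 5 ($x,z,y$ kill $s$ in $A$).** This is condition 2.
For $y_{km}$: choose $(i,j)\ne(k,m)$ and write $s=U_{ij}y_{ij}$. Then $sy_{km}=(U_{ij}y_{km})y_{ij}=0$ by (8). For $x_k$: by Step 4, $s=\pm T(c;(1,\dots,a-1))$ for any permutation $c$; choose one with $c_0\ne k$, and use $u_{c_0}x_k=0$. For $z_j$: $u_az_j=0$.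

**Step 6 ($s\ne0$ in $A$).** This is condition 1; we construct a functional on $A$ that detects $s$.
Define a $K$-linear map $\Psi:E[y]\to K$ as follows. For $P\in E$ and a $y$-monomial with exactly one factor from each column,
$$\Psi\big(P\,y_{c_1,1}y_{c_2,2}\cdots y_{c_{a-1},a-1}\big)=\lambda\Big(P\sum_{c_0=1}^a\operatorname{sgn}(c_0,c_1,\dots,c_{a-1})\,x_{c_0}\Big),$$
where $\operatorname{sgn}$ is the sign of a permutation of $\{1,\dots,a\}$ and $0$ for a non-permutation; on $P$ times any other $y$-monomial, $\Psi=0$.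

*$\Psi$ kills multiples of $g_j$:* every monomial occurring in one has two factors from column $j$.

*$\Psi$ kills multiples of $f_j$:* by linearity consider $Pf_jM$ with $P\in E$ and $M$ a $y$-monomial. In $f_jM=\sum_ix_iy_{ij}M$ the monomials $y_{ij}M$ have one factor per column only if $M=\prod_{j'\ne j}y_{c_{j'}j'}$; otherwise the value is $0$. For such an $M$ the value is
$$\lambda\Big(P\sum_{i,\,c_0}\operatorname{sgn}(c_0,\dots,i,\dots)\,x_ix_{c_0}\Big),$$
with $i$ in position $j$ and the other entries fixed. The sign is $0$ for $i=c_0$ and changes under the exchange $i\leftrightarrow c_0$, while $x_ix_{c_0}$ is symmetric. So the terms cancel in pairs and the value is $0$.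

Hence $\Psi$ factors through $A$, and
$$\Psi(s)=\lambda\Big(u_a\sum_{c_0}\operatorname{sgn}(c_0,1,\dots,a-1)\,x_{c_0}\Big)=\operatorname{sgn}(a,1,\dots,a-1)\,\lambda(u_ax_a)=\pm1\neq0 .$$
So $s\ne0$ in $A$. With lifts of $s$ and $U_{ij}$ to $S$, Lemma 2 gives $\mathrm{pd}_R(R/I)=N$. (Explicitly, $s\,v_{ijl}=U_{ij}\ell_l=0$ in $R/I$, by (8).)

**Step 7 (the height).** We find a linear section consisting of products of disjoint pairs of variables.
Since $x,z\in\sqrt I$ and $f_j\in(x)$, $\sqrt I=\sqrt{(x,z)+(g_j)+(\ell_l)}$, so $\operatorname{ht}I=a+b+\operatorname{ht}J$ with $J=(g_j,\ell_l)\subset K[y,v]$. The ideal $J$ has $a-1+r$ generators, so $\operatorname{ht}J\le a-1+r$. For the reverse, choose $r$ distinct variables $y_{(1)},\dots,y_{(r)}$ among the $y_{ij}$ with $i\ge3$; there are $(a-2)(a-1)\ge r$ of these. Set to $0$ all $v$'s except, for each $l$, the variable $v_{(l)}$ that multiplies $y_{(l)}$ in $\ell_l$. The image of $J$ is generated by $y_{1j}y_{2j}$ $(1\le j\le a-1)$ and $y_{(l)}v_{(l)}$ $(1\le l\le r)$.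 These are products of pairwise disjoint pairs of variables, so the image has height $a-1+r$, and Lemma 4 gives $\operatorname{ht}J=a-1+r$. Thus $h=a+b+a-1+r=n-(a-1)=n-a+1$.

**Step 8 (asymptotics).** We choose the parameters so that $N$ is about $\frac4{243}n^3$.
The main term of $N$ is $a^2r$ with $3a+r$ close to $n$, and $a^2(n-3a)$ is largest at $a=2n/9$. So for large $n$ put $a=\lfloor 2n/9\rfloor$, let $b$ be minimal with $\binom b2\ge a$, and let $r=n-3a-b+2$. Since $\binom b2\ge(b-1)^2/2$ for $b\ge1$, we have $b\le\lceil1+\sqrt{2a}\,\rceil=O(\sqrt n)$. Hence $r\sim n/3$, whereas $(a-1)(a-2)\sim4n^2/81$; so for large $n$ all the hypotheses hold, and $3a+b-2+r=n$ exactly. Then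
$$\beta_K(n)\ge N\ge a(a-1)(r+1)\sim\frac4{81}\cdot\frac13\,n^3=\frac4{243}\,n^3 ,$$
which proves the statement on $\liminf$. By the inequality of arithmetic and geometric means, $h(n-h+1)\le\big(\frac{n+1}2\big)^2$. A bound $C\,h(n-h+1)$, or any bound quadratic in $n$, would force $\beta_K(n)/n^3\to0$ along these examples, a contradiction. $\blacksquare$

Small parameters do not show this effect. For $a=b=3$, $r=1$ we get $n=11$, $h=9$ and $\mathrm{pd}=N=18$, while $h(n-h+1)=27$. Theorem C is a statement about growth; for individual pairs, such as $(h,h+1)$ with $h\ge9$, it is Theorem B that breaks (1).
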